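\title{Finite-dimensional correlation matrices of four projections form a compact set}

\begin{abstract}
Let $\mathcal{D}_{\mathrm{fin}}(n)$ be the set of matrices $(\tau(P_iP_j))_{i,j\le n}$, where $P_1,\dots,P_n$ are projections in a finite-dimensional von Neumann algebra with a faithful tracial state $\tau$. We prove that $\mathcal{D}_{\mathrm{fin}}(4)$ is compact. Since $\mathcal{D}_{\mathrm{fin}}(5)$ is not compact, $\mathcal{D}_{\mathrm{fin}}(n)$ is compact exactly when $n\le 4$. We also show that four projections in an arbitrary von Neumann algebra with a faithful normal tracial state give a matrix in $\mathcal{D}_{\mathrm{fin}}(4)$, and we restrict the diagonals of the extreme points of $\mathcal{D}_{\mathrm{fin}}(4)$. The proof studies the commutation relations satisfied by the maximizers of a generic linear functional and shows, by a Gelfand-type trick, that certain corners of the algebra they generate are abelian.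
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{projection} is an operator $P$ with $P=P^*=P^2$. A \emph{tracial state} on a unital $*$-algebra of operators is a linear functional $\tau$ with $\tau(1)=1$, $\tau(x^*x)\ge0$ and $\tau(xy)=\tau(yx)$; it is \emph{faithful} if $\tau(x^*x)=0$ forces $x=0$. A finite-dimensional von Neumann algebra is, up to $*$-isomorphism, a direct sum $M_{d_1}(\mathbb{C})\oplus\dots\oplus M_{d_m}(\mathbb{C})$, and its faithful tracial states are the functionals $\sum_\nu\lambda_\nu\operatorname{tr}_{d_\nu}$ with $\lambda_\nu>0$ and $\sum_\nu\lambda_\nu=1$. Here $\operatorname{tr}_d=\frac1d\operatorname{Tr}$ is the normalized trace on $M_d(\mathbb{C})$.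

For $n\ge1$ let $\mathcal{D}_{\mathrm{fin}}(n)\subset M_n(\mathbb{C})$ be the set of all matrices
\[
\bigl(\tau(P_iP_j)\bigr)_{1\le i,j\le n},
\]
where $P_1,\dots,P_n$ are projections in a finite-dimensional von Neumann algebra $\mathcal{M}$ with a faithful tracial state $\tau$; both $\mathcal{M}$ and $\tau$ may vary with the matrix. The entries lie in $[0,1]$, because $0\le\tau(P_iP_jP_i)\le\tau(P_i)$, and direct sums show that the set is convex.

If $\mathcal{M}$ is commutative, it is the algebra of functions on a finite probability space, the $P_i$ are indicator functions of events $E_i$, and $\tau(P_iP_j)$ is the probability of $E_i\cap E_j$. The matrices obtained in this way form a polytope, the convex hull of the $2^n$ matrices $(a_ia_j)$ with $a\in\{0,1\}^n$. For $n=1$ this is $[0,1]=\mathcal{D}_{\mathrm{fin}}(1)$. For $n=2$ noncommutative algebras give nothing more: if $\alpha=\tau(P_1)$, $\beta=\tau(P_2)$ and $\gamma=\tau(P_1P_2)$, then positivity of $\tau(PQ)$ for $P\in\{P_1,1-P_1\}$ and $Q\in\{P_2,1-P_2\}$ gives $\gamma\ge0$, $\alpha-\gamma\ge0$, $\beta-\gamma\ge0$ and $1-\alpha-\beta+\gamma\ge0$,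 and these inequalities cut out the tetrahedron whose vertices are the four points coming from $a\in\{0,1\}^2$.

For general $n$, the matrices realized in one fixed $M_d(\mathbb{C})$ form a compact set, but $\mathcal{D}_{\mathrm{fin}}(n)$ allows all $d$ at once. A limit of matrices realized in dimensions $d\to\infty$ has no evident reason to be realized in finite dimension again. Russell proved that $\mathcal{D}_{\mathrm{fin}}(n)$ is compact for $n\le3$, and Dykema, Paulsen and Prakash proved that $\mathcal{D}_{\mathrm{fin}}(5)$ is not compact (see also Musat and R{\o}rdam). We answer the following question from Mori \cite{Mori}: \emph{what is the smallest $n$ for which $\mathcal{D}_{\mathrm{fin}}(n)$ is not compact?}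

One might guess $n=4$. For $n=3$ every matrix is a convex combination of matrices realized in dimension at most two (Example~\ref{ex:three}), whereas for $n=4$ no bound on the dimension suffices (Example~\ref{ex:growth}). The answer is nevertheless $5$.

\begin{theorem}\label{thm:main}
The set $\mathcal{D}_{\mathrm{fin}}(4)$ is compact. Consequently $\mathcal{D}_{\mathrm{fin}}(n)$ is compact if and only if $n\le4$, and the smallest $n$ for which $\mathcal{D}_{\mathrm{fin}}(n)$ is not compact is $n=5$.
\end{theorem}

The only outside result on these sets that the proof uses is the non-compactness of $\mathcal{D}_{\mathrm{fin}}(5)$. The method gives more.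

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] Let $P_1,\dots,P_4$ be projections in an arbitrary von Neumann algebra with a faithful normal tracial state $\tau$. Then $(\tau(P_iP_j))\in\mathcal{D}_{\mathrm{fin}}(4)$. No Connes embeddability is assumed.
\item[(b)] Every extreme point of $\mathcal{D}_{\mathrm{fin}}(4)$ has the form $(\operatorname{tr}_d(P_iP_j))$ with projections $P_i=(1+u_i)/2$ in $M_d(\mathbb{C})$ and $|\operatorname{Tr}u_i|\le2$ for all $i$. Put $t_i=\operatorname{tr}_d(u_i)$. If $t_i\ne0$ for some $i$, then $d\le 2/\max_i|t_i|$, and $t_i\in\{0,\pm2/d\}$ for all $i$ if $d$ is even, while $t_i=\pm1/d$ for all $i$ if $d$ is odd. If all $t_i$ vanish, one can take $d=2$.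
\end{enumerate}
\end{theorem}

The condition $|\operatorname{Tr}u_i|\le2$ says that the rank of $P_i$ differs from $d/2$ by at most one. It is the replacement for a bound on the dimension: the dimensions that are needed are unbounded, but along them $\tau(P_i)\to\frac12$, and matrices with diagonal $\frac12$ are realized in $M_4(\mathbb{C})$.

Section~\ref{sec:critical} reduces compactness to a question about irreducible solutions of a system of commutation relations. Section~\ref{sec:three-four} solves the system for $n=3$ and identifies the right target for $n=4$. Sections~\ref{sec:corner}--\ref{sec:abelian} prove the trace bound and Theorem~\ref{thm:main}. Sections~\ref{sec:general} and~\ref{sec:extreme} prove Theorem~\ref{thm:more}.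

\section{Linear functionals and commutation relations}\label{sec:critical}

A \emph{symmetry} is a self-adjoint unitary; the map $P\mapsto u=2P-1$ is a bijection from projections onto symmetries. For an $n$-tuple $u=(u_1,\dots,u_n)$ of symmetries and a tracial state $\tau$ put $N=n(n-1)/2$ and
\[
\Theta(u)=(t,g)\in\mathbb{R}^n\times\mathbb{R}^N,\qquad t_i=\tau(u_i),\qquad g_{ij}=\tau(u_iu_j)\quad(i<j).
\]
These numbers are real: $\tau(x^*)=\overline{\tau(x)}$, so $\overline{\tau(u_iu_j)}=\tau(u_ju_i)=\tau(u_iu_j)$. With $P_i=(1+u_i)/2$ we have
\[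
\tau(P_iP_i)=\frac{1+t_i}{2},\qquad \tau(P_iP_j)=\tau(P_jP_i)=\frac{1+t_i+t_j+g_{ij}}{4}\quad(i<j).
\]
The right-hand sides define an injective affine map from $\mathbb{R}^n\times\mathbb{R}^N$ to $M_n(\mathbb{C})$. It is an affine homeomorphism from the set $\mathcal{C}_n$ of all $\Theta(u)$, with $u$ in a finite-dimensional von Neumann algebra with a faithful tracial state, onto $\mathcal{D}_{\mathrm{fin}}(n)$; so we may study compactness and extreme points in $\mathcal{C}_n$. Let
\[
X_d=\{\Theta(u): u_1,\dots,u_n\in M_d(\mathbb{C})\text{ symmetries},\ \tau=\operatorname{tr}_d\},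
\]
a compact set, since the symmetries in $M_d(\mathbb{C})$ form a compact set. A tuple in $\bigoplus_\nu M_{d_\nu}(\mathbb{C})$ with components $u^{(\nu)}$ and trace $\sum_\nu\lambda_\nu\operatorname{tr}_{d_\nu}$ has $\Theta(u)=\sum_\nu\lambda_\nu\Theta(u^{(\nu)})$. Read in both directions, this gives
\begin{equation}\label{eq:conv}
\mathcal{C}_n=\operatorname{conv}\bigcup_{d\ge1}X_d .
\end{equation}
We also regard $g$ as a symmetric matrix with $g_{ii}=1$. For every tracial state it belongs to the set $\mathcal{E}_n$ of real positive semidefinite $n\times n$ matrices with unit diagonal, because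
\begin{equation}\label{eq:psd}
\sum_{i,j}\xi_i\xi_j\,g_{ij}=\tau\Bigl(\bigl(\textstyle\sum_i\xi_iu_i\bigr)^2\Bigr)\ge0\qquad(\xi\in\mathbb{R}^n).
\end{equation}

Our plan is to find a compact set $Y\subset\mathcal{C}_n$ whose convex hull is all of $\mathcal{C}_n$. The inclusion $\mathcal{C}_n\subset\operatorname{conv}Y$ can be tested on linear functionals, and a dense set of functionals is enough.

\begin{lemma}\label{lem:support}
Let $K,Y\subset\mathbb{R}^r$ be nonempty, $K$ bounded and $Y$ compact. If $\sup_KL\le\max_YL$ for all $L$ in a dense set of linear functionals, then $K\subset\operatorname{conv}Y$, and $\operatorname{conv}Y$ is compact.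
\end{lemma}

\begin{proof}
If $K\cup Y$ lies in the ball of radius $R$, then $L\mapsto\sup_KL$ and $L\mapsto\max_YL$ are Lipschitz with constant $R$, so the inequality holds for all $L$. The convex hull of a compact subset of $\mathbb{R}^r$ is compact by Carath\'eodory's theorem. A point of $K$ outside $\operatorname{conv}Y$ could be strictly separated from it by some $L$, which would violate the inequality.
\end{proof}

For $(b,c)\in\mathbb{R}^n\times\mathbb{R}^N$ let $L_{b,c}(t,g)=\sum_ib_it_i+\sum_{i<j}c_{ij}g_{ij}$, and put $c_{ji}=c_{ij}$. Conjugating one symmetry by a unitary gives another symmetry with the same trace. At a maximum of $L_{b,c}$ the first-order effect of such a move must vanish, and the resulting condition does not involve $b$.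

\begin{lemma}\label{lem:critical}
Let $\mathcal{M}$ be a von Neumann algebra with a faithful tracial state $\tau$, and suppose that $u$ maximizes $L_{b,c}\circ\Theta$ among all $n$-tuples of symmetries in $\mathcal{M}$. Then
\begin{equation}\label{eq:rel}
[u_i,h_i]=0,\qquad\text{where } h_i=\sum_{j\ne i}c_{ij}u_j,\qquad i=1,\dots,n.
\end{equation}
\end{lemma}

\begin{proof}
Fix $i$. The terms of $L_{b,c}(\Theta(u))$ that involve $u_i$ add up to $\tau(u_i(b_i+h_i))$. Let $y=y^*\in\mathcal{M}$, and replace $u_i$ by $e^{\mathrm{i}\theta y}u_ie^{-\mathrm{i}\theta y}$, $\theta\in\mathbb{R}$, keeping the other $u_j$ fixed. This path is differentiable in norm with derivative $\mathrm{i}[y,u_i]$ at $\theta=0$, so maximality gives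
\[
0=\tau\bigl([y,u_i](b_i+h_i)\bigr)=\tau(yu_ih_i)-\tau(yh_iu_i)=\tau\bigl(y[u_i,h_i]\bigr).
\]
The commutator of two self-adjoint elements is skew-adjoint, so $y=\mathrm{i}[u_i,h_i]$ is allowed. For this choice the identity reads $\tau(y^2)=0$, and $y=0$ because $\tau$ is faithful.
\end{proof}

A tuple of symmetries in $M_d(\mathbb{C})$ is \emph{irreducible} if $0$ and $\mathbb{C}^d$ are its only common invariant subspaces. By Burnside's theorem the complex span of all products of the $u_i$, including the empty product $1$, is then $M_d(\mathbb{C})$; in particular a matrix that commutes with all $u_i$ is a scalar.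

\begin{proposition}\label{prop:reduction}
Let $Y\subset\mathcal{C}_n$ be compact and nonempty, and let $G\subset\mathbb{R}^N$ be dense. Suppose that $\Theta(u)\in Y$ whenever $c\in G$, $d\ge1$, and $u$ is an irreducible $n$-tuple of symmetries in $M_d(\mathbb{C})$ satisfying \eqref{eq:rel}. Then $\mathcal{C}_n=\operatorname{conv}Y$, and this set is compact.
\end{proposition}

\begin{proof}
Let $b\in\mathbb{R}^n$, $c\in G$, $d\ge1$, and let $u$ be a tuple in $M_d(\mathbb{C})$ at which $L_{b,c}\circ\Theta$ attains $\max_{X_d}L_{b,c}$. It satisfies \eqref{eq:rel} by Lemma~\ref{lem:critical}. Since the $u_i$ are self-adjoint, the orthogonal complement of an invariant subspace is invariant, so $\mathbb{C}^d$ is an orthogonal sum of invariant subspaces, of dimensions $d_\nu$ say, on which the restricted tuples $u^{(\nu)}$ are irreducible. The restrictions satisfy \eqref{eq:rel}, so $\Theta(u^{(\nu)})\in Y$, and $\Theta(u)=\sum_\nu(d_\nu/d)\,\Theta(u^{(\nu)})$. Hence $\max_{X_d}L_{b,c}\le\max_YL_{b,c}$ for every $d$, and $\sup_{\mathcal{C}_n}L_{b,c}\le\max_YL_{b,c}$ by \eqref{eq:conv}. Lemma~\ref{lem:support}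 gives $\mathcal{C}_n\subset\operatorname{conv}Y$. The reverse inclusion holds because $\mathcal{C}_n$ is convex.
\end{proof}

\section{Three symmetries, and what changes for four}\label{sec:three-four}

\begin{example}[three symmetries]\label{ex:three}
Let $n=3$ and let $G$ be the dense set of $c$ with $c_{12}c_{13}c_{23}\ne0$. Let $u$ be an irreducible solution of \eqref{eq:rel} in $M_d(\mathbb{C})$, and put $z=c_{23}^{-1}u_1+c_{13}^{-1}u_2+c_{12}^{-1}u_3$. Then
\[
[u_1,z]=\frac{c_{12}[u_1,u_2]+c_{13}[u_1,u_3]}{c_{12}c_{13}}=\frac{[u_1,h_1]}{c_{12}c_{13}}=0,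
\]
and the same computation with the indices permuted gives $[u_2,z]=[u_3,z]=0$. So $z$ is a scalar, $u_3$ is a combination of $1,u_1,u_2$, and $u_1,u_2$ alone generate $M_d(\mathbb{C})$. The element $a=u_1u_2+u_2u_1$ satisfies $u_1a=u_2+u_1u_2u_1=au_1$ and likewise $u_2a=au_2$, so $a$ is a scalar too. From $u_2u_1=a-u_1u_2$ and $u_2u_1u_2=au_2-u_1$ we see that the span of $1,u_1,u_2,u_1u_2$ is stable under left multiplication by $u_1$ and $u_2$. It is therefore all of $M_d(\mathbb{C})$, and $d^2\le4$. Proposition~\ref{prop:reduction} with $Y=X_1\cup X_2$ gives $\mathcal{C}_3=\operatorname{conv}(X_1\cup X_2)$, a compact set.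
\end{example}

The element $z$ exists because every $c\in G$ has the form $c_{ij}=\mu a_ia_j$ with $\mu,a_i\ne0$ (take $a_1=c_{23}^{-1}$, $a_2=c_{13}^{-1}$, $a_3=c_{12}^{-1}$, $\mu=c_{12}c_{13}c_{23}$), and then \eqref{eq:rel} says that $\sum_ja_ju_j$ commutes with each $u_i$. For $n=4$ two things go wrong. First, coefficients of this form satisfy $c_{12}c_{34}=c_{13}c_{24}$, so they are nowhere dense in $\mathbb{R}^6$. Second, even for $c=\mathbf{1}$, the vector with all $c_{ij}=1$, no bound on $d$ is available.

\begin{example}[unbounded dimension]\label{ex:growth}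
For every $k\ge0$ there are projections $P_1,\dots,P_4$ of rank $k$ in $M_{2k+1}(\mathbb{C})$ with $\sum_iP_i=\frac{4k}{2k+1}$. For $k=0$ take $P_i=0$; for $k=1$ one may take the lines spanned by $(1,1,1)$, $(1,-1,-1)$, $(-1,1,-1)$, $(-1,-1,1)$. To pass from $k$ to $k+1$, put $F_i=1-P_i$, of rank $k+1$ and with sum $\mu=\frac{4k+4}{2k+1}>1$. Let $H=\bigoplus_i\operatorname{ran}F_i$, of dimension $4k+4$, let $Q_i$ be the projection of $H$ onto the $i$-th summand, and define $V\colon\mathbb{C}^{2k+1}\to H$ by $V\xi=\mu^{-1/2}(F_1\xi,\dots,F_4\xi)$. Then $V^*V=\mu^{-1}\sum_iF_i=1$, and $V^*(\eta_1,\dots,\eta_4)=\mu^{-1/2}\sum_i\eta_i$ gives $Q_iVV^*Q_i=\mu^{-1}Q_i$. So $R=1-VV^*$ is a projection of rank $2k+3$ with $Q_iRQ_i=\frac{\mu-1}{\mu}Q_i$. Put $P_i'=\frac{\mu}{\mu-1}RQ_iR$. Then $P_i'^2=(\frac{\mu}{\mu-1})^2RQ_iRQ_iR=P_i'$, the rank of $P_i'$ is $\operatorname{Tr}P_i'=\frac{\mu}{\mu-1}\operatorname{Tr}(Q_iRQ_i)=k+1$, and $\sum_iP_i'=\frac{\mu}{\mu-1}R=\frac{4k+4}{2k+3}R$. Restrict to $\operatorname{ran}R$.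

The symmetries $u_i=2P_i-1$ have sum $\lambda_k=-\frac{4}{2k+1}$. The affine function $\varphi_k(t,g)=4+2\sum_{i<j}g_{ij}-2\lambda_k\sum_it_i+\lambda_k^2$ satisfies $\varphi_k(\Theta(u'))=\tau\bigl((\sum_iu'_i-\lambda_k)^2\bigr)\ge0$ for every quadruple $u'$, and it vanishes at $\Theta(u)$. If a point of $\mathcal{C}_4$ with $\varphi_k=0$ is a convex combination, with positive weights, of points $\Theta(u^{(\nu)})\in X_{d_\nu}$, then $\varphi_k$ vanishes at each of them. So the projections belonging to $u^{(\nu)}$ have sum $\frac{4k}{2k+1}$, the number $\frac{4k}{2k+1}d_\nu$ is a sum of ranks, and $2k+1$ divides $d_\nu$ because $2k+1$ is prime to $4k$. Hence $\mathcal{C}_4\ne\operatorname{conv}(X_1\cup\dots\cup X_m)$ for every $m$.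
\end{example}

In this example $\operatorname{Tr}u_i=k-(k+1)=-1$ in every dimension, so the normalized traces tend to zero. This suggests bounding the unnormalized traces instead of the dimension. From now on $n=4$. Let
\[
Y_d=\{\Theta(u)\in X_d:\ |\operatorname{Tr}u_i|\le2\text{ for }i=1,\dots,4\},\qquad Y=\bigcup_{d\ge1}Y_d\subset\mathcal{C}_4 .
\]
Each $Y_d$ is compact. The union is compact because the possible new limit points, those with $t=0$, are realized by a Clifford algebra.

\begin{lemma}\label{lem:Y}
If $g\in\mathcal{E}_4$, then $(0,g)\in Y_4$. The set $Y$ is compact.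
\end{lemma}

\begin{proof}
The matrices
\[
\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\sigma_2=\begin{pmatrix}0&-\mathrm{i}\\ \mathrm{i}&0\end{pmatrix},\qquad\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}
\]
are pairwise anticommuting symmetries. Hence so are $\gamma_1=\sigma_1\otimes1$, $\gamma_2=\sigma_3\otimes1$, $\gamma_3=\sigma_2\otimes\sigma_1$, $\gamma_4=\sigma_2\otimes\sigma_3$ in $M_4(\mathbb{C})$: in each pair exactly one tensor factor anticommutes. For $k\ne l$, the identities $\gamma_k\gamma_l=-\gamma_l\gamma_k$ and $\gamma_l\gamma_k\gamma_l=-\gamma_k$ give $\operatorname{tr}_4(\gamma_k\gamma_l)=0$ and $\operatorname{tr}_4(\gamma_k)=0$. Write $g_{ij}=\langle\xi_i,\xi_j\rangle$ with unit vectors $\xi_i\in\mathbb{R}^4$ and put $u_i=\sum_k\xi_i(k)\gamma_k$. Then $u_i=u_i^*$; in $u_i^2$ the mixed terms cancel, so $u_i^2=\|\xi_i\|^2=1$; and $\operatorname{tr}_4(u_i)=0$, $\operatorname{tr}_4(u_iu_j)=\langle\xi_i,\xi_j\rangle$.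

Let $y_m\in Y_{d_m}$ be a sequence. If some value $d$ occurs infinitely often among the $d_m$, a subsequence converges in $Y_d$. Otherwise $d_m\to\infty$. The sequence is bounded, so a subsequence converges; its $t$-coordinates are at most $2/d_m$ in absolute value, and its $g$-parts lie in the closed set $\mathcal{E}_4$ by \eqref{eq:psd}. The limit is $(0,g)$ with $g\in\mathcal{E}_4$, which lies in $Y_4$.
\end{proof}

By Proposition~\ref{prop:reduction}, Theorem~\ref{thm:main} will follow once we find a dense set of $c\in\mathbb{R}^6$ for which all irreducible solutions of \eqref{eq:rel} have $|\operatorname{Tr}u_i|\le2$.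

\section{Joint eigenspaces of two symmetries}\label{sec:corner}

The next two operator-theoretic statements, Lemma~\ref{lem:trace} and Proposition~\ref{prop:abelian}, are proved for von Neumann algebras, that is, unital $*$-subalgebras $\mathcal{M}\subset B(H)$ closed in the weak operator topology, because Section~\ref{sec:general} needs them in that form. For Theorem~\ref{thm:main} the reader may take $H=\mathbb{C}^d$, where all limits are ordinary limits of matrices.

For symmetries $u,u'$ on $H$ and signs $\varepsilon,\delta\in\{\pm1\}$, let $e_{\varepsilon\delta}$ be the projection onto the joint eigenspace $\{\xi:u\xi=\varepsilon\xi,\ u'\xi=\delta\xi\}$. The trace of $u$ is visible on these four subspaces alone.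

\begin{lemma}\label{lem:trace}
Let $u,u'$ be symmetries in a von Neumann algebra $\mathcal{M}\subset B(H)$ with a tracial state $\tau$.
\begin{enumerate}
\item[(a)] With $E=\frac{1+\varepsilon u}{2}$ and $F=\frac{1+\delta u'}{2}$, the powers $(EFE)^m$ converge strongly to $e_{\varepsilon\delta}$. In particular $e_{\varepsilon\delta}\in\mathcal{M}$.
\item[(b)] $\tau(u)=\sum_{\varepsilon,\delta}\varepsilon\,\tau(e_{\varepsilon\delta})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The operator $a=EFE$ is a positive contraction. On $[0,1]$ the functions $\theta^m$ converge boundedly to the indicator function of $\{1\}$, so by the spectral theorem $a^m$ converges strongly to the projection onto $\ker(1-a)$. If $a\xi=\xi$, then $\|\xi\|\le\|FE\xi\|\le\|E\xi\|\le\|\xi\|$, which forces $E\xi=\xi$ and then $F\xi=\xi$. Conversely $E\xi=F\xi=\xi$ implies $a\xi=\xi$. So $\ker(1-a)=\operatorname{ran}E\cap\operatorname{ran}F=\operatorname{ran}e_{\varepsilon\delta}$.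

(b) Let $Z=[u,u']$. Then $Z^*=-Z$, and $uZ=u'-uu'u=-Zu$; likewise $u'Z=-Zu'$. So $\ker Z$ is invariant under $u$ and $u'$, and they commute on it. Hence each $\xi\in\ker Z$ is the sum of the joint eigenvectors $\frac{1+\varepsilon u}{2}\frac{1+\delta u'}{2}\xi$. Conversely $Z$ kills every joint eigenvector. The projection onto $\ker Z$ is therefore $f=\sum_{\varepsilon,\delta}e_{\varepsilon\delta}$, and $uf=\sum_{\varepsilon,\delta}\varepsilon e_{\varepsilon\delta}$. It remains to show $\tau(u(1-f))=0$.

Let $Z=W|Z|$ be the polar decomposition. The partial isometry $W$ lies in $\mathcal{M}$; $W^*W$ is the projection onto $(\ker Z)^\perp=\overline{\operatorname{ran}|Z|}$ and $WW^*$ is the projection onto $(\ker Z^*)^\perp$. As $Z^*=-Z$, both equal $1-f$. Since $u$ commutes with $Z^*Z=-Z^2$, it commutes with $|Z|$, and $uW|Z|=uZ=-Zu=-Wu|Z|$. Thus $uW=-Wu$ on $(\ker Z)^\perp$; on $\ker Z$ both sides vanish. Therefore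
\[
\tau(u(1-f))=\tau(uW^*W)=\tau(WuW^*)=-\tau(uWW^*)=-\tau(u(1-f)).\qedhere
\]
\end{proof}

In $M_d(\mathbb{C})$, part (b) says that $\operatorname{Tr}u$ is a sum of two ranks minus a sum of two ranks. So the trace bound holds if every joint eigenspace of every pair $u_k,u_l$ has dimension at most one. For such a projection $e$ we have $eM_d(\mathbb{C})e\cong M_{\operatorname{rank}e}(\mathbb{C})$, so we must show that the corner $eM_d(\mathbb{C})e$ is commutative. The Gelfand-type trick is this: if $a$, $b$ and $ab$ are all self-adjoint, then $ab=(ab)^*=ba$. We therefore try to prove that $ewe$ is self-adjoint for every word $w$ in the $u_i$. The adjoint of $ewe$ is $ew'e$, where $w'$ is $w$ read backwards; the claim is that reversal acts trivially inside the corner. For palindromes there is nothing to prove. For other words we have three tools: $u_i^2=1$; the projection $e$ absorbs a letter $u_k$ or $u_l$ at either end of $w$; and the relations \eqref{eq:rel}.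

\begin{example}[the first word that is not a palindrome]\label{ex:hand}
Let $c=\mathbf{1}$ and let $u$ be an irreducible solution of \eqref{eq:rel}. The relations say that $u_1+\dots+u_4$ commutes with every $u_i$, so it is a real scalar $\lambda$. Take $e=e_{\varepsilon\delta}$ for the pair $u_1,u_2$. Substituting $u_4=\lambda-u_1-u_2-u_3$ and using the first two tools, we are left with words in $u_1,u_2,u_3$ that begin and end with $u_3$ and have no repeated adjacent letters. The shortest are $u_3$, $u_3u_1u_3$ and $u_3u_2u_3$, which are palindromes. Next come $u_3u_1u_2u_3$ and its reverse, and we need $eu_3[u_1,u_2]u_3e=0$.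

The relation $u_4^2=1$ has not been used. It involves $u_1$ and $u_2$ only through their sum, so put $p=u_1+u_2$, $q=u_1-u_2$, $v=u_3$. Expanding, $qp=[u_1,u_2]=-pq$ and $p^2+q^2=4$. From $(\lambda-p-v)^2=1$ and $v^2=1$ we get
\[
vp=-pv+2\lambda v-(\lambda-p)^2 .
\]
With $\kappa=\varepsilon+\delta$ and $\kappa'=\varepsilon-\delta$ we have $ep=\kappa e$ and $eq=\kappa'e$, hence
\[
e\,vpqv\,e=(2\lambda-\kappa)\,e\,vqv\,e-(\lambda-\kappa)^2\kappa'\,e\,v\,e .
\]
The right side is self-adjoint. The left side is skew-adjoint, because $(pq)^*=qp=-pq$. Both sides vanish, and $eu_3u_1u_2u_3e=eu_3u_2u_1u_3e$.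
\end{example}

The example shows the mechanism: $p$ can be moved to the left past $q$ and $v$, where $e$ absorbs it, and what remains is written in the two letters $q$ and $v$. The next section carries this out for all words and then deals with the real difficulty, that we need a dense set of $c$ and have a central element only at special ones such as $\mathbf{1}$.

\section{A spanning property of the free algebra}\label{sec:algebra}

To move from $c=\mathbf{1}$ to other $c$ we want to phrase the reduction of words as an open condition on $c$. That a family of vectors depending continuously on $c$ spans a whole finite-dimensional space is an open condition; that its span merely contains a given subspace is not. So we work one degree at a time and keep only the top-degree part of each tool: $u_i^2=1$ becomes ``$x_i^2$ is negligible'', and absorption by $e$ becomes ``words that begin or end with $x_k$ or $x_l$ are negligible''. The shorter words that are dropped in this way will be handled by induction on the length.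

Let $T=\mathbb{R}\langle x_1,x_2,x_3,x_4\rangle$ be the free real algebra, and let $T_m$ be the span of the $4^m$ words of length $m$. Let $\rho$ be the linear map that reverses words; it is an anti-automorphism, $\rho(ab)=\rho(b)\rho(a)$, with $\rho^2=\mathrm{id}$. Put $S=\{a\in T:\rho(a)=a\}$. For $c\in\mathbb{R}^6$ let
\[
r_i(c)=\sum_{j\ne i}c_{ij}(x_ix_j-x_jx_i),
\]
and let $I(c)$ be the two-sided ideal generated by the eight elements $x_i^2$ and $r_i(c)$. For $k\ne l$ let $J^{kl}=x_kT+x_lT+Tx_k+Tx_l$, the span of the words that begin or end with $x_k$ or $x_l$. The subspaces $S$, $I(c)$, $J^{kl}$ are graded: each is the direct sum of its intersections $S_m$, $I_m(c)$, $J^{kl}_m$ with the $T_m$. Define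
\[
G=\{c\in\mathbb{R}^6:\ T=I(c)+J^{kl}+S\text{ for all }k\ne l\}.
\]

\begin{lemma}\label{lem:one}
$\mathbf{1}\in G$.
\end{lemma}

\begin{proof}
Permutations of the generators preserve $I(\mathbf{1})$ and $S$, so we may take $\{k,l\}=\{1,2\}$. Let $A=T/I(\mathbf{1})$, and keep the names $x_i$ for the images of the generators. Since $\rho(x_i^2)=x_i^2$ and $\rho(r_i)=-r_i$, the ideal is $\rho$-invariant and $\rho$ descends to $A$. Let $\bar J=x_1A+x_2A+Ax_1+Ax_2$ be the image of $J^{12}$. A $\rho$-fixed element of $A$ is the image of an element of $S$: if $a$ is any lift, then $\frac12(a+\rho(a))$ is a lift in $S$. So it suffices to show that $A$ is spanned by $\bar J$ and $\rho$-fixed elements.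

\emph{Generators and relations.} Put $s=x_1+x_2+x_3+x_4$, $p=x_1+x_2$, $q=x_1-x_2$, $v=x_3$. They generate $A$, since $x_1=\frac{p+q}2$, $x_2=\frac{p-q}2$, $x_3=v$, $x_4=s-p-v$. In $A$ we have $0=r_i(\mathbf{1})=[x_i,s]$, so $s$ is central. From $x_1^2=x_2^2=0$ we get $qp=[x_1,x_2]=-pq$ and $p^2+q^2=2x_1^2+2x_2^2=0$. Expanding, $0=x_4^2=(s-p)^2-2sv+pv+vp+v^2$. Altogether
\begin{equation}\label{eq:A}
v^2=0,\qquad q^2=-p^2,\qquad qp=-pq,\qquad vp=-pv+2sv-(s-p)^2 .
\end{equation}

\emph{Moving $p$ to the left.} Let $B\subset A$ be the commutative subalgebra generated by $1,s,p$. Call a word in the letters $q,v$ \emph{alternating} if no two adjacent letters are equal; the empty word $1$ is alternating. Let $N_l$ be the left $B$-module generated by the alternating words of length at most $l$. Then $N_ls=sN_l\subset N_l$. We claim that for all $l\ge0$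
\[
(\mathrm{a}_l)\ \ N_l\,p\subset N_l,\qquad(\mathrm{b}_l)\ \ N_l\,v\subset N_{l+1},\qquad(\mathrm{c}_l)\ \ N_l\,q\subset N_{l+1}.
\]
Right multiplication commutes with the left action of $B$, so it is enough to test an alternating word $w$ of length at most $l$. For $(\mathrm{b}_l)$: either $wv$ is alternating, or $w$ ends in $v$ and $wv=0$. For $l=0$, $(\mathrm{a}_0)$ says $Bp\subset B$ and $(\mathrm{c}_0)$ says $q\in N_1$. Let $l\ge1$ and assume the three statements for $l-1$. For $(\mathrm{c}_l)$: either $wq$ is alternating, or $w=w'q$ and $wq=-w'p^2\in N_{l-1}$ by $(\mathrm{a}_{l-1})$. For $(\mathrm{a}_l)$, words shorter than $l$ are covered by $(\mathrm{a}_{l-1})$. If $w$ has length $l$, then $w=w'q$ or $w=w'v$ with $w'$ alternating of length $l-1$, and $w'p\in N_{l-1}$. By \eqref{eq:A},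
\begin{align*}
w'q\,p&=-(w'p)q\in N_{l-1}q\subset N_l,\\
w'v\,p&=-(w'p)v+2s\,w'v-w'(s-p)^2\in N_{l-1}v+N_l+N_{l-1}\subset N_l .
\end{align*}
This proves the claim. The union $\bigcup_lN_l$ contains $1$ and is stable under right multiplication by the generators $s,p,q,v$, so it is $A$. Thus $A$ is spanned over $\mathbb{R}$ by the elements $s^ip^jw$ with $i,j\ge0$ and $w$ alternating.

\emph{What survives modulo $\bar J$.} We have $pA$, $qA$, $Aq\subset\bar J$. If $j\ge1$, then $s^ip^jw=p\,(s^ip^{j-1}w)\in\bar J$. If $w=qw'$, then $s^iw=q\,(s^iw')\in\bar J$, and if $w=w'q$, then $s^iw=(s^iw')\,q\in\bar J$. The remaining elements are $s^i$ and $s^i\,v(qv)^m$ with $m\ge0$. They are fixed by $\rho$: the map $\rho$ fixes $s,q,v$, the word $v(qv)^m$ is a palindrome, and $s$ is central.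
\end{proof}

\begin{lemma}\label{lem:dense}
The complement of $G$ has Lebesgue measure zero. In particular $G$ is dense in $\mathbb{R}^6$.
\end{lemma}

\begin{proof}
Since the subspaces are graded, $c\in G$ if and only if $T_m=I_m(c)+J^{kl}_m+S_m$ for all $m$ and all pairs $\{k,l\}$. Fix $m$ and $\{k,l\}$. The right side is spanned by the vectors $w'x_i^2w''$ and $w'r_i(c)w''$, where $w',w''$ are words of total length $m-2$, together with fixed bases of $J_m^{kl}$ and $S_m$. Write this finite list as the columns of a matrix with $4^m$ rows; its entries are polynomials in $c$. By Lemma~\ref{lem:one} the columns span $T_m$ at $c=\mathbf{1}$, so some $4^m\times4^m$ minor $\Delta_{m,k,l}(c)$ is nonzero at $\mathbf{1}$, and the columns span $T_m$ wherever $\Delta_{m,k,l}(c)\ne0$. Hence the complement of $G$ is contained in the union of the zero sets of countably many nonzero polynomials, and each of these has measure zero.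
\end{proof}

\section{Abelian corners and the proof of Theorem~\ref{thm:main}}\label{sec:abelian}

\begin{proposition}\label{prop:abelian}
Let $c\in G$, let $u_1,\dots,u_4$ be symmetries on a Hilbert space $H$ that satisfy \eqref{eq:rel}, and let $\mathcal{M}$ be the weak closure of the complex span of all words in the $u_i$. Fix $k\ne l$ and signs $\varepsilon,\delta$, and let $e=e_{\varepsilon\delta}$ be the projection onto the joint eigenspace of $u_k,u_l$. Then $e\mathcal{M}e$ is abelian.
\end{proposition}

\begin{proof}
Let $a\mapsto a(u)$ be the homomorphism of real algebras $T\to B(H)$ with $x_i\mapsto u_i$. Since the $u_i$ are self-adjoint and the coefficients are real, $a(u)^*=\rho(a)(u)$.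

\emph{Step 1: $e\,w(u)\,e$ is self-adjoint for every word $w$.} We use induction on the length $m$ of $w$; for $m=0$ the operator is $e$. Let $m\ge1$. Since $c\in G$, the word $w$ is a real linear combination of elements of four kinds, and we compress the value of each by $e$.
\begin{itemize}
\item $w'x_i^2w''$ gives $e\,(w'w'')(u)\,e$, with a word of length $m-2$.
\item $w'r_i(c)w''$ gives $0$, because $r_i(c)(u)=[u_i,h_i]=0$.
\item A word of length $m$ that begins or ends with $x_k$ or $x_l$ gives $\pm e\,w'(u)\,e$ with $w'$ of length $m-1$, because $eu_k=u_ke=\varepsilon e$ and $eu_l=u_le=\delta e$.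
\item $a\in S_m$ gives $e\,a(u)\,e$, and $a(u)^*=\rho(a)(u)=a(u)$.
\end{itemize}
All four are self-adjoint, the first and third by the induction hypothesis. Consequently $e\,a(u)\,e$ is self-adjoint for every $a\in T$.

\emph{Step 2: products.} For words $w,w'$ the product $(e\,w(u)\,e)(e\,w'(u)\,e)=e\,w(u)\,e\,w'(u)\,e$ has $e$ in the middle, and $e$ is not given as a polynomial in the $u_i$. Lemma~\ref{lem:trace}(a) repairs this: the product is the strong limit of $e\,w(u)(EFE)^mw'(u)\,e$, where $E=\frac{1+\varepsilon u_k}2$ and $F=\frac{1+\delta u_l}2$ are real polynomials in the $u_i$. Each term is self-adjoint by Step 1, and a strong limit of self-adjoint operators is self-adjoint. By the trick of Section~\ref{sec:corner}, $e\,w(u)\,e$ and $e\,w'(u)\,e$ commute.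

\emph{Step 3.} The map $y\mapsto eye$ is weakly continuous, so the complex span of the operators $e\,w(u)\,e$ is weakly dense in $e\mathcal{M}e$. Multiplication is weakly continuous in each variable separately, so commutativity passes to the closure, one variable at a time.
\end{proof}

\begin{corollary}\label{cor:trace}
Let $c\in G$ and let $u$ be an irreducible quadruple of symmetries in $M_d(\mathbb{C})$ satisfying \eqref{eq:rel}. Then $|\operatorname{Tr}u_i|\le2$ for all $i$; that is, $\Theta(u)\in Y_d$.
\end{corollary}

\begin{proof}
Fix $k$ and choose $l\ne k$. By Burnside's theorem $\mathcal{M}=M_d(\mathbb{C})$ in Proposition~\ref{prop:abelian}. So each $e_{\varepsilon\delta}M_d(\mathbb{C})e_{\varepsilon\delta}$ is commutative, and $\operatorname{rank}e_{\varepsilon\delta}\le1$. By Lemma~\ref{lem:trace}(b), $\operatorname{Tr}u_k=\sum_{\varepsilon,\delta}\varepsilon\operatorname{rank}e_{\varepsilon\delta}\in[-2,2]$.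
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $Y$ is compact (Lemma~\ref{lem:Y}), $G$ is dense (Lemma~\ref{lem:dense}), and Corollary~\ref{cor:trace} is the hypothesis of Proposition~\ref{prop:reduction}. Hence
\begin{equation}\label{eq:CY}
\mathcal{C}_4=\operatorname{conv}Y
\end{equation}
is compact, and so is $\mathcal{D}_{\mathrm{fin}}(4)$. For $m<n$, taking the upper left $m\times m$ corner is a continuous map from $\mathcal{D}_{\mathrm{fin}}(n)$ to $\mathcal{D}_{\mathrm{fin}}(m)$, and it is onto because an $m$-tuple of projections can be completed by zeros. So compactness of $\mathcal{D}_{\mathrm{fin}}(4)$ gives compactness for all $n\le4$, and the non-compactness of $\mathcal{D}_{\mathrm{fin}}(5)$, due to Dykema, Paulsen and Prakash, gives non-compactness for all $n\ge5$.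
\end{proof}

\begin{remark}[the hypothesis $c\in G$]
Corollary~\ref{cor:trace} fails for some $c$. Let $c_{23}=c_{24}=c_{34}=0$, $d=3$, $u_1=1$, and $u_j=2P_j-1$ for $j=2,3,4$, where the $P_j$ project onto the lines through three linearly independent, pairwise non-orthogonal vectors $\xi_j$. Then \eqref{eq:rel} holds, since $u_1$ and $h_2,h_3,h_4$ are scalars. If $K$ is invariant, each $\xi_j$ lies in $K$ or in $K^\perp$, all on the same side, so $K$ is $0$ or $\mathbb{C}^3$. But $\operatorname{Tr}u_1=3$.
\end{remark}

\begin{remark}[the hypothesis $n=4$]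
The number four enters essentially only in Lemma~\ref{lem:one}: after $x_4$ is eliminated and $p$ is moved away, two letters remain, and an alternating word in two letters with equal first and last letter is a palindrome. With five generators a third letter remains. The failure is genuine. If some $c\in\mathbb{R}^{10}$ had the spanning property for five generators and all pairs $k\ne l$, then Lemma~\ref{lem:dense}, Proposition~\ref{prop:abelian} and Corollary~\ref{cor:trace} would hold with the same proofs, Lemma~\ref{lem:Y} would hold with the fifth anticommuting symmetry $\sigma_2\otimes\sigma_2$, and $\mathcal{D}_{\mathrm{fin}}(5)$ would be compact.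
\end{remark}

\section{Arbitrary tracial von Neumann algebras}\label{sec:general}

In an infinite-dimensional algebra two steps of Proposition~\ref{prop:reduction} are unavailable: the supremum of $L_{b,c}\circ\Theta$ need not be attained in a given algebra, and there is no decomposition into irreducible blocks. Both are restored by maximizing over all traces on one universal algebra and choosing an extreme maximizer.

Let $\mathcal{U}$ be the universal unital $C^*$-algebra generated by four symmetries $U_1,\dots,U_4$: words in the $U_i$ span a norm-dense subspace, and for any four symmetries $u_i$ in a unital $C^*$-algebra there is a unital $*$-homomorphism $\pi$ with $\pi(U_i)=u_i$. Its tracial states form a nonempty convex set $\mathcal{T}$, compact in the weak* topology. For $\omega\in\mathcal{T}$ write $\Theta(\omega)=\bigl((\omega(U_i)),(\omega(U_iU_j))\bigr)$. This map is affine and continuous. If $u$ is a quadruple of symmetries in a von Neumann algebra with a tracial state $\tau$, then $\tau\circ\pi\in\mathcal{T}$ and $\Theta(\tau\circ\pi)=\Theta(u)$. A von Neumann algebra is a \emph{factor}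 if its center consists of scalars, or equivalently contains no projections other than $0$ and $1$.

\begin{lemma}\label{lem:factor}
Let $\omega$ be an extreme point of $\mathcal{T}$, let $(\pi,H,\Omega)$ be its GNS representation, and let $\mathcal{M}$ be the weak closure of $\pi(\mathcal{U})$. Then $\tau(y)=\langle y\Omega,\Omega\rangle$ is a faithful normal tracial state on $\mathcal{M}$ with $\tau\circ\pi=\omega$, and $\mathcal{M}$ is a factor.
\end{lemma}

\begin{proof}
The state $\tau$ is weakly continuous, hence normal, and $\tau\circ\pi=\omega$ by construction. The identity $\tau(yy')=\tau(y'y)$ extends from $\pi(\mathcal{U})$ to $\mathcal{M}$ one variable at a time. If $\tau(y^*y)=0$, then for $a\in\pi(\mathcal{U})$ we have $\|ya\Omega\|^2=\tau(yaa^*y^*)\le\|a\|^2\tau(yy^*)=0$, and $y=0$ because $\Omega$ is cyclic. Let $z\in\mathcal{M}$ be a central projection other than $0,1$. Then $0<\tau(z)<1$, and $\omega=\tau(z)\omega_1+(1-\tau(z))\omega_2$ with the tracial states $\omega_1=\tau(z\pi(\cdot))/\tau(z)$ and $\omega_2=\tau((1-z)\pi(\cdot))/\tau(1-z)$. Extremality gives $\omega_1=\omega$,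 that is, $\tau(zy)=\tau(z)\tau(y)$ for $y\in\pi(\mathcal{U})$, and then for $y\in\mathcal{M}$ by weak continuity. For $y=z$ this reads $\tau(z)=\tau(z)^2$, a contradiction.
\end{proof}

We also use three textbook facts. If $\mathcal{M}$ is a factor and $e\in\mathcal{M}$ is a nonzero projection, then $e\mathcal{M}e$ is a factor. A factor containing a nonzero projection $e$ with $e\mathcal{M}e=\mathbb{C}e$ is $*$-isomorphic to $B(K)$ for a Hilbert space $K$. And $B(K)$ has a tracial state only if $d=\dim K$ is finite, in which case the only one is $\operatorname{tr}_d$. Together: a factor with a tracial state $\tau$ and a nonzero projection $e$ such that $e\mathcal{M}e$ is abelian is isomorphic to some $M_d(\mathbb{C})$, with $\tau=\operatorname{tr}_d$.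

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
It suffices to show $\Theta(\mathcal{T})\subset\mathcal{C}_4$. By \eqref{eq:CY} and Lemmas~\ref{lem:support} and~\ref{lem:dense}, it is enough to prove $\max_{\mathcal{T}}L_{b,c}\circ\Theta\le\max_YL_{b,c}$ for $b\in\mathbb{R}^4$ and $c\in G$.

The maximizers of the continuous affine function $L_{b,c}\circ\Theta$ form a nonempty closed face of $\mathcal{T}$. By the Krein--Milman theorem this face has an extreme point $\omega$, and an extreme point of a face is extreme in $\mathcal{T}$. Take $\pi,\mathcal{M},\tau$ as in Lemma~\ref{lem:factor} and put $u_i=\pi(U_i)$, so that $\Theta(u)=\Theta(\omega)$. Every quadruple of symmetries in $\mathcal{M}$ defines an element of $\mathcal{T}$, so $u$ maximizes $L_{b,c}\circ\Theta$ among such quadruples, and \eqref{eq:rel} holds by Lemma~\ref{lem:critical}. The span of the words in the $u_i$ is norm-dense in $\pi(\mathcal{U})$ and hence weakly dense in $\mathcal{M}$. By Proposition~\ref{prop:abelian}, $e\mathcal{M}e$ is abelian for each joint eigenprojection $e$ of each pair $u_k,u_l$.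

If one of these projections is nonzero, then $\mathcal{M}\cong M_d(\mathbb{C})$ with $\tau=\operatorname{tr}_d$. The images of the $u_i$ generate $M_d(\mathbb{C})$, so they are irreducible on $\mathbb{C}^d$, and $\Theta(u)\in Y_d$ by Corollary~\ref{cor:trace}. If all of them vanish, then $\tau(u_k)=0$ for every $k$ by Lemma~\ref{lem:trace}(b). So $\Theta(u)=(0,g)$ with $g\in\mathcal{E}_4$ by \eqref{eq:psd}, and $\Theta(u)\in Y_4$ by Lemma~\ref{lem:Y}. In both cases $\max_{\mathcal{T}}L_{b,c}\circ\Theta=L_{b,c}(\Theta(u))\le\max_YL_{b,c}$.
\end{proof}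

\section{Extreme points}\label{sec:extreme}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
By \eqref{eq:CY} an extreme point of $\mathcal{C}_4$ is a convex combination of points of $Y\subset\mathcal{C}_4$, so it equals one of them and lies in some $Y_d$. This is the first statement. The number $dt_i=\operatorname{Tr}u_i=2\operatorname{rank}P_i-d$ is an integer congruent to $d$ modulo $2$, and $|dt_i|\le2$. So $dt_i\in\{0,\pm2\}$ for even $d$ and $dt_i=\pm1$ for odd $d$, and $d\le2/|t_i|$ whenever $t_i\ne0$.

Now let $(0,g)$ be extreme in $\mathcal{C}_4$. Since $\{0\}\times\mathcal{E}_4\subset\mathcal{C}_4$ by Lemma~\ref{lem:Y}, $g$ is extreme in $\mathcal{E}_4$. Let $r=\operatorname{rank}g$ and write $g=BB^{T}$ with a real $4\times r$ matrix $B$ of rank $r$ and rows $\xi_1,\dots,\xi_4$. Suppose $r\ge3$. The real symmetric $r\times r$ matrices form a space of dimension $r(r+1)/2>4$, so the four linear conditions $\xi_iH\xi_i^T=0$ have a symmetric solution $H\ne0$. Then $BHB^T$ has zero diagonal, and it is nonzero because $B$ has a left inverse. For $0<\eta<\|H\|^{-1}$ the matrices $g\pm\eta BHB^T=B(1\pm\eta H)B^T$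 are positive semidefinite with unit diagonal, which contradicts extremality. So $r\le2$, and $g_{ij}=\langle\xi_i,\xi_j\rangle$ with unit vectors $\xi_i\in\mathbb{R}^2$. As in the proof of Lemma~\ref{lem:Y}, now with two anticommuting symmetries, the matrices $u_i=\xi_i(1)\sigma_3+\xi_i(2)\sigma_1\in M_2(\mathbb{C})$ are symmetries with $\operatorname{Tr}u_i=0$ and $\operatorname{tr}_2(u_iu_j)=g_{ij}$.
\end{proof}

\begin{remark}
The dimension $d$ in Theorem~\ref{thm:more}(b) cannot be bounded uniformly. With $\varphi_k$ as in Example~\ref{ex:growth}, the set $\{\varphi_k=0\}\cap\mathcal{C}_4$ is a nonempty compact face of $\mathcal{C}_4$, so it contains an extreme point, and that point lies in $X_d$ only if $2k+1$ divides $d$.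
\end{remark}

\begin{thebibliography}{1}
\bibitem{Mori} Michiya Mori, \emph{On the shape of correlation matrices for unitaries}, arXiv:2308.03345 (2023).
\end{thebibliography}
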